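# Green metrics against word metrics: how close to proportional can they be?

## 1. A first guess: random walks that jump uniformly in a large ball

Let $\Gamma$ be a finitely generated group and $\mu$ a probability measure on $\Gamma$ whose support generates $\Gamma$ as a semigroup. The $\mu$-random walk is $Z_{n+1}=Z_nX_{n+1}$ with $X_1,X_2,\dots$ i.i.d. of law $\mu$. Write $F_\mu(g,h)$ for the probability that the walk started at $g$ ever visits $h$ (time $0$ counts), and $G_\mu(g,h)$ for the expected number of visits to $h$ from $g$. When $\Gamma$ is non-amenable, the walk is transient.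

**Definition (Green metric).** $d_\mu(g,h)=-\log F_\mu(g,h)=\log G_\mu(e,e)-\log G_\mu(g,h)$.

By left-invariance $F_\mu(g,h)=F_\mu(e,g^{-1}h)$, so we write $F(g)=F_\mu(e,g)$. To visit $gh$ it suffices to visit $g$ and, from there, to visit $gh$. By the strong Markov property
$$F(gh)\ge F(g)F(h), \tag{1}$$
which is the triangle inequality for $d_\mu$. The Green metric is symmetric when $\mu$ is.

Now let $d$ be the word metric of a finite symmetric generating set, and assume that $\Gamma$ is non-amenable. A theorem of Blachère and Brofferio says that if $\mu$ has finite symmetric generating support, then $d_\mu$ and $d$ are quasi-isometric. The question, from the paper of Cantrell, Martínez-Granado and Reyes, "A geometric correspondence for reparameterizations of geodesic flows" (arXiv:2605.02585), is whether $d$ can be reached up to scaling in the limit. Is there a sequence $\mu_l$, with constants $\lambda_l^\pm,A_l>0$, such that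
$$\lambda_l^-d_{\mu_l}(g,h)-A_l\le d(g,h)\le\lambda_l^+d_{\mu_l}(g,h)+A_l\quad\text{for all }g,h\in\Gamma\text{ and all }l,\qquad \frac{\lambda_l^+}{\lambda_l^-}\to1\,? \tag{2}$$

The natural guess is yes, with $\mu_l$ uniform on the ball $B_l$ of radius $l$. A walk with such steps sees the group only through $d$, and to travel a distance $n$ it must pay for about $n/l$ jumps, each of probability $1/|B_l|$. So one expects $d_{\mu_l}(e,g)\approx\frac{\log|B_l|}{l}\,d(e,g)$.

**Test on a tree.** Let $\Gamma=F_r$ be free of rank $r\ge2$, with its standard generators, and $q=2r-1$. Take $\mu_1$ uniform on $B_1$. Staying put does not change which points are visited, so $F$ is the same as for the simple random walk on the $2r$-regular tree. Let $f$ be the probability of ever reaching a given neighbor. Conditioning on the first step gives $f=\frac1{2r}+\frac{2r-1}{2r}f^2$, whose roots are $1$ and $1/q$. By transience $f=1/q$. Reaching $g$ requires passing through all vertices of $[e,g]$, so $F(g)=q^{-|g|}$. Thus $d_{\mu_1}=(\log q)\,d$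 exactly, and the guess passes.

**Test on a product.** Let $\Gamma=F_r\times F_r$ and let $d$ be the word metric of the generating set $T\times T\setminus\{e\}$, where $T$ consists of $e$ and the standard generators and their inverses. A product of $n$ elements of $T\times T$ is an arbitrary pair $(x,y)$ with $|x|,|y|\le n$, so $|(x,y)|=\max(|x|,|y|)$. We call $d$ the $\ell^\infty$ product metric. Here $B_l$ is the square of the ball $B_l^F$ of $F_r$. Put $b_l=|B_l^F|$, so $|B_l|=b_l^2$ and $\frac1l\log b_l\to\log q$.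

Take $x=x_1x_2$ reduced with $|x_1|=|x_2|=l$. The walk can go from $(e,e)$ to $(x,e)$ in two steps via $(x_1,y)$ for *every* $y\in B_l^F$, because the two steps $(x_1,y)$ and $(x_2,y^{-1})$ both lie in $B_l$. Hence
$$F(x,e)\ge b_l\cdot(b_l^{-2})^2=b_l^{-3},$$
although the distance is $2l$ and a single path costs $b_l^{-4}$. If $|x|=2lm$, cut $x$ into $m$ pieces and use (1): $F(x,e)\ge b_l^{-3m}$. So in the direction $(x,e)$ the Green metric grows at rate at most $\frac32\cdot\frac{\log b_l}{l}\to\frac32\log q$ per unit of $d$. On the other hand, Lemma 2 below shows that no $\mu$ whatsoever allows a Green metric that grows at a rate smaller than $2\log q$ in all directions, because $|B_n|$ grows like $q^{2n}$. The two rates differ by a factor $4/3$, so the ball measures do *not* give (2) here.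

So the guess fails for this metric. Two questions remain: could a cleverer $\mu$ do better, and for which metrics is the guess right?

## 2. The decay dictionary and four theorems

Throughout, $\Gamma$ is finitely generated and non-amenable unless we say otherwise, $d$ is the word metric of a finite symmetric generating set, $|g|=d(e,g)$, $B_n=\{|g|\le n\}$. Since $|B_{n+m}|\le|B_n||B_m|$, the limit
$$v=\lim_n\tfrac1n\log|B_n|=\inf_n\tfrac1n\log|B_n|$$
exists, and $|B_n|\ge e^{vn}$. Groups of subexponential growth are amenable, so $v>0$. About $\mu$ we assume only that it is a probability measure whose support generates $\Gamma$ as a semigroup: no symmetry, no moments.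

Put $\alpha=1/\lambda^+$ and $\beta=1/\lambda^-$. The inequality $d\le\lambda^+d_\mu+A$ says $F(g)\le e^{\alpha A}e^{-\alpha|g|}$, and $\lambda^-d_\mu-A\le d$ says $F(g)\ge e^{-\beta A}e^{-\beta|g|}$. So the two-sided inequality, for some $A>0$, is equivalent to
$$c\,e^{-\beta|g|}\le F(g)\le C\,e^{-\alpha|g|}\quad\text{for all }g\in\Gamma,\text{ for some }c,C>0, \tag{3}$$
and $\lambda^+/\lambda^-=\beta/\alpha$.

**Definition.** $d$ is *Green-approximable* if a sequence as in (2) exists.

For instance, the standard metric on $F_r$ is Green-approximable, by a constant sequence.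

**Theorem 1.** Let $\Gamma_1,\Gamma_2$ be infinite groups with finite symmetric generating sets $S_1,S_2$ and growth rates $v_1,v_2$, and let $\Gamma=\Gamma_1\times\Gamma_2$ be non-amenable. Put $T_i=S_i\cup\{e\}$ and let $d$ be the word metric of $T_1\times T_2\setminus\{e\}$. Then for every $\mu$, (3) implies
$$\frac{\lambda^+}{\lambda^-}\ \ge\ 1+\frac{\max(v_1,v_2)}{2(v_1+v_2)}\ \ge\ \frac54.$$

So the answer to the question is **no** in general.

**Theorem 2.** Let $\Gamma=F_r\times F_r$ with $r\ge2$ and free generators in each factor, with $d$ as in Theorem 1. Then $\lambda^+/\lambda^-\ge4/3$ for every symmetric $\mu$. For $\mu_l$ uniform on $B_l$ one can take $\lambda_l^+/\lambda_l^-\to4/3$.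

For the next statement we need two notions. For functions on $\Gamma$ let $(f*f')(g)=\sum_hf(h)f'(h^{-1}g)$, so that $\mu^{*k}$ is the law of $Z_k$ started at $e$. Let $\lambda(f)\xi=f*\xi$ on $\ell^2(\Gamma)$ (left regular representation). If $0\le f\le f'$, then $|f*\xi|\le f'*|\xi|$, so $\|\lambda(f)\|\le\|\lambda(f')\|$. Also $\lambda(f*f')=\lambda(f)\lambda(f')$ and $\|\lambda(f)\|\le\|f\|_1$. From $1_{B_{l+m}}\le1_{B_l}*1_{B_m}$ it follows that $\|\lambda(1_{B_l})\|$ is submultiplicative in $l$, so
$$w=\lim_l\tfrac1l\log\|\lambda(1_{B_l})\|\ \le\ v$$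
exists. Since $\lambda(f)\delta_e=f$, we have $\|\lambda(1_{B_l})\|\ge|B_l|^{1/2}$, hence $w\ge v/2$. For $F_r$ with standard generators, Lemma 4 and the count (8) below give $w\le\frac12\log q$, so $w=\frac12\log q=v/2$.

Put $\phi_s(g)=e^{-s|g|}$, and consider the condition

> $(\star)$ for all $s>v$, $\delta>0$ there are $t>0$, $C<\infty$ with $\sum_{k\ge1}t^k\phi_s^{*k}(g)\le Ce^{-(v-\delta)|g|}$ for all $g\in\Gamma$.

**Theorem 3.** If $d$ is Green-approximable, then $(\star)$ holds. If $w<v$, then conversely $(\star)$ implies that $d$ is Green-approximable, with $\mu_l$ uniform on $B_l$.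

It is instructive to see $(\star)$ fail. For an $\ell^\infty$ product with $v_2\ge v_1$, let $g=(x,e)$ with $|x|=2m$, and write $x=x_1x_2$ with $|x_1|=|x_2|=m$. All $h=(x_1,y)$ with $|y|\le m$ satisfy $|h|=|h^{-1}g|=m$, so $\phi_s^{*2}(g)\ge e^{v_2m}e^{-2sm}$. Then $(\star)$ would force $t^2e^{(v_2-2s)m}\le Ce^{-2(v-\delta)m}$ for all $m$, that is, $v_2\le2(s-v)+2\delta$. This is false for $s-v=\delta=v_2/8$.

**Theorem 4.** Let $N(i,j;g)=\#\{h:|h|=i,\ |h^{-1}g|=j\}$. Suppose that for some $\sigma\in[0,v)$ and some $C,b$: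
$$(\mathrm C_\sigma)\qquad N(i,j;g)\le C(1+\min(i,j))^b\,e^{\sigma(i+j-|g|)}\qquad\text{for all }i,j\ge0,\ g\in\Gamma.$$
Then $d$ is Green-approximable by the uniform measures on balls. In particular this holds for every word metric on a non-elementary hyperbolic group, and for every $\ell^1$-product (generating set $\bigcup S_i$) of finitely many hyperbolic groups, at least one of them non-elementary. For example, it holds for $F_2\times F_2$ and $F_2\times\mathbb Z$ with standard generators.

The number $N(i,j;g)$ counts the points of a sphere around $e$ that also lie on a sphere around $g$, and $i+j-|g|$ is the length of the detour through $h$. When the detour is $0$, condition $(\mathrm C_\sigma)$ allows only polynomially many $h$. The $\ell^\infty$ example has $N(m,m;(x,e))\ge|B^2_m|$ at detour $0$ (where $B^2_m$ is the ball of $\Gamma_2$), so it violates $(\mathrm C_\sigma)$ for every $\sigma$ when $v_2>0$. In the $\ell^1$ metric $|(x,y)|=|x|+|y|$ on $F_r\times F_r$, by contrast, the only $h$ with $|h|=|h^{-1}(x,e)|=m=|x|/2$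 is $(x_1,e)$. So on the same group $F_2\times F_2$ one metric is Green-approximable and another is not: the obstruction depends on the metric and not only on the group.

The arguments below do not settle whether $(\star)$ alone suffices when $w=v$, nor the optimal constant in Theorem 2 for non-symmetric $\mu$, which lies in $[5/4,4/3]$.

## 3. The lazy walk, its spectral gap, and $\alpha\le v\le\beta$

Let $\tilde\mu=\frac12(\delta_e+\mu)$. The lazy walk makes the same moves after almost surely finite waiting times, so it visits the same points and $F_{\tilde\mu}=F_\mu=F$. Put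
$$G=\sum_{k\ge0}\tilde\mu^{*k}.$$
By the strong Markov property at the first visit to $g$, $G(g)=F(g)G(e)$. Letters $c,C,C'$ denote positive constants that do not depend on the group element and may change from line to line.

**Lemma 1.** $\rho:=\|\lambda(\tilde\mu)\|<1$. Hence $\tilde\mu^{*k}(g)\le\rho^k$ for all $g,k$, and $G(e)<\infty$.

*Proof.* The purpose of the lemma is to make long paths negligible; non-amenability enters here. We use the textbook criterion of Hulanicki and Reiter: $\Gamma$ is amenable if and only if there are unit vectors $f_n\in\ell^2(\Gamma)$ with $\|\lambda(x)f_n-f_n\|\to0$ for every $x\in\Gamma$, where $\lambda(x)=\lambda(\delta_x)$.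

Clearly $\rho\le1$. Suppose $\rho=1$. Then there are unit vectors $f_n$ with $\|\tilde\mu*f_n\|\to1$. Since $|\tilde\mu*f|\le\tilde\mu*|f|$, we may take $f_n\ge0$. Now
$$\|\tilde\mu*f_n\|^2=\sum_{x,y}\tilde\mu(x)\tilde\mu(y)\,\langle\lambda(x)f_n,\lambda(y)f_n\rangle$$
is an average of numbers in $[0,1]$ with fixed weights, and it tends to $1$. So $\langle\lambda(x)f_n,\lambda(y)f_n\rangle\to1$ whenever $\tilde\mu(x)\tilde\mu(y)>0$. Laziness allows $y=e$, and then $\|\lambda(x)f_n-f_n\|^2=2-2\langle\lambda(x)f_n,f_n\rangle\to0$ for $x\in\operatorname{supp}\mu$. From $\|\lambda(xx')f-f\|\le\|\lambda(x')f-f\|+\|\lambda(x)f-f\|$ and the fact that $\operatorname{supp}\mu$ generates $\Gamma$ as a semigroup, this holds for all $x\in\Gamma$. So $\Gamma$ is amenable, a contradiction. Finally $\tilde\mu^{*k}(g)=\langle\lambda(\tilde\mu)^k\delta_e,\delta_g\rangle\le\rho^k$, and summing over $k$ gives $G(e)<\infty$. $\square$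

Since $G=G(e)F$, condition (3) becomes, with new constants,
$$c\,e^{-\beta|g|}\le G(g)\le C\,e^{-\alpha|g|}. \tag{4}$$

**Lemma 2.** (4) implies $\alpha\le v\le\beta$. Consequently, along a sequence with $\beta_l/\alpha_l\to1$ we have $\alpha_l\to v$ and $\beta_l\to v$.

*Proof.* The total mass of $G$ is $\sum_gG(g)=\sum_k1=\infty$. If $\alpha>v$, then $\sum_ge^{-\alpha|g|}<\infty$, and (4) would make the mass finite. So $\alpha\le v$.

For $\beta$, bound the mass of $G$ in $B_n$ from above. For every integer $N$,
$$\sum_{g\in B_n}G(g)\le\sum_{k\le N}1+|B_n|\sum_{k>N}\rho^k .$$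
Fix an integer $K$ with $\rho^K|B_1|\le1$ and take $N=Kn$. Since $|B_n|\le|B_1|^n$, the last term is bounded in $n$. So $c|B_n|e^{-\beta n}\le\sum_{B_n}G\le C'(n+1)$, and therefore $v\le\beta$.

Finally, $v\le\beta_l=(\beta_l/\alpha_l)\alpha_l\le(\beta_l/\alpha_l)v\to v$ gives $\beta_l\to v$, and then $\alpha_l\to v$. $\square$

This completes the test of Section 1: there $F(x,e)\ge b_l^{-3m}$ with $|x|=2lm$ forces $\alpha\le\frac32\cdot\frac{\log b_l}{l}$, while $\beta\ge v=2\log q$.

## 4. Counting midpoints with $G*G$: proof of Theorem 1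

In Section 1 the failure came from exponentially many midpoints $h$ between $e$ and $g=(x,e)$. For a general $\mu$, inequality (1) gives $F(g)\ge F(h)F(h^{-1}g)$ for each midpoint $h$ separately. We want to *add* these contributions, but $F(g)$ is not bounded below by the sum: one and the same trajectory may pass through many midpoints and would be counted many times. This is where the direct approach stops.

What saves us is that the overcounting is only polynomial. The sum over all $h$ is $(G*G)(g)$, and $G*G=\sum_k(k+1)\tilde\mu^{*k}$: a trajectory of length $k$ is counted $k+1$ times. Trajectories longer than $K|g|$ are negligible by the spectral gap, so effectively $k+1\le1+K|g|$. Here is the precise form; $p=2$ is needed now, $p=3$ in Section 7.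

**Lemma 3.** Fix an integer $p\ge1$ and $\gamma>0$. There are an integer $K$ and a constant $C$ with
$$G^{*p}(g)\le C(1+K|g|)^{p-1}G(g)+Ce^{-\gamma|g|}\quad\text{for all }g.$$

*Proof.* The number of $(k_1,\dots,k_p)$ with $k_i\ge0$ and sum $k$ is $\binom{k+p-1}{p-1}$, so $G^{*p}=\sum_k\binom{k+p-1}{p-1}\tilde\mu^{*k}$. Moreover $\binom{k+p-1}{p-1}=\prod_{i=1}^{p-1}\frac{k+i}{i}\le(1+k)^{p-1}$. The part $k\le K|g|$ is therefore at most $(1+K|g|)^{p-1}G(g)$. For the rest choose $\rho'$ with $\rho<\rho'<1$; then $(1+k)^{p-1}\rho^k\le C\rho'^k$ and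
$$\sum_{k>K|g|}\binom{k+p-1}{p-1}\tilde\mu^{*k}(g)\le C\sum_{k>K|g|}\rho'^k\le C'\rho'^{K|g|}.$$
Choose $K$ with $\rho'^K\le e^{-\gamma}$. $\square$

**Proof of Theorem 1.** As in Section 1, $|(x,y)|=\max(|x|,|y|)$, so $|B_n|=|B_n^1||B_n^2|$, where $B_n^i$ is the ball of $\Gamma_i$, and $v=v_1+v_2$. By symmetry assume $v_2\ge v_1$. Then $v_2\ge v/2>0$. Let $\mu$ satisfy (3), hence (4).

**Step 1: many midpoints bound $G*G$ from below.** Let $m\ge1$. As $\Gamma_1$ is infinite, there is $x\in\Gamma_1$ with $|x|=2m$. Cut a geodesic word in the middle: $x=x_1x_2$, $|x_1|=|x_2|=m$. Let $g=(x,e)$, so $|g|=2m$. For each $y\in B_m^2$ put $h=(x_1,y)$. Then $h^{-1}g=(x_2,y^{-1})$, and $|h|=|h^{-1}g|=m$. By (4),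
$$(G*G)(g)\ge\sum_{y\in B_m^2}G(h)G(h^{-1}g)\ge|B_m^2|\,c^2e^{-2\beta m}\ge c^2e^{(v_2-2\beta)m}.$$

**Step 2: Lemma 3 bounds $G*G$ from above.** With $p=2$, $\gamma=\beta$ and (4),
$$(G*G)(g)\le C'(1+2Km)e^{-2\alpha m}+C'e^{-2\beta m}.$$

**Step 3: compare.** Multiplying both bounds by $e^{2\beta m}$ gives
$$c^2e^{v_2m}\le C'(1+2Km)e^{2(\beta-\alpha)m}+C'\qquad\text{for all }m\ge1.$$
Since $v_2>0$, letting $m\to\infty$ gives $v_2\le2(\beta-\alpha)$. With $\alpha\le v$ from Lemma 2,
$$\frac{\lambda^+}{\lambda^-}=\frac\beta\alpha\ge1+\frac{v_2}{2\alpha}\ge1+\frac{v_2}{2(v_1+v_2)}\ge\frac54.\qquad\blacksquare$$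

In particular, for $F_2\times F_2$ with generating set $T\times T\setminus\{e\}$, $T=\{e,a^{\pm1},b^{\pm1}\}$, no sequence as in (2) exists.

## 5. Neumann series of $e^{-s|g|}$: proof of Theorem 3

Theorem 1 used only $G*G$. Condition $(\star)$ uses all convolution powers at once. The reason it is natural: if $G$ decays like $e^{-v|g|}$, then $\sum_kt^kG^{*k}$ is, up to a factor, the Green function $\sum_jz^j\tilde\mu^{*j}$ at a parameter $z$ slightly larger than $1$, and for small $t$ its decay rate is only slightly worse.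

**Step 1: necessity of $(\star)$.** Let $s>v$ and $\delta>0$. By Lemma 2 some member $\mu$ of the sequence has $\beta\le s$ and $v-\delta<\alpha\le v$. With $G,\rho$ for this $\mu$, (4) gives $G\ge c\,\phi_s$. For $t\in(0,1)$ put $z=1/(1-t)$. We have $G^{*k}=\sum_j\binom{j+k-1}{k-1}\tilde\mu^{*j}$, and by the negative binomial series
$$\sum_{k\ge1}\binom{j+k-1}{k-1}t^k=t\sum_{k'\ge0}\binom{j+k'}{k'}t^{k'}=t(1-t)^{-j-1}=tz\cdot z^j.$$
Hence, for any $K$,
$$\sum_{k\ge1}(ct)^k\phi_s^{*k}(g)\le\sum_{k\ge1}t^kG^{*k}(g)=tz\sum_{j\ge0}z^j\tilde\mu^{*j}(g)\le tz\Big(z^{K|g|}G(g)+\sum_{j>K|g|}(z\rho)^j\Big).$$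
Fix $K$ with $\rho^{K/2}\le e^{-v}$. Then choose $t$ so small that $z\rho\le\sqrt\rho$ and $z^K\le e^{\alpha-v+\delta}$; the second is possible because $\alpha-v+\delta>0$. The first term in the bracket is at most $e^{(\alpha-v+\delta)|g|}\,Ce^{-\alpha|g|}=Ce^{-(v-\delta)|g|}$. The second is at most $\rho^{K|g|/2}/(1-\sqrt\rho)\le C'e^{-v|g|}$. Both are at most a constant times $e^{-(v-\delta)|g|}$. This is $(\star)$, with $ct$ in the role of $t$.

For the converse assume $w<v$ and $(\star)$. Choose $w'$ with $w<w'<v$, and put $\kappa=v-w'$, $K=v/\kappa$. Let $\mu_l$ be uniform on $B_l$, $l\ge1$. It is symmetric, and its finite support generates $\Gamma$ as a semigroup.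

**Step 2: a strong spectral gap for $\mu_l$.** For large $l$, $\|\lambda(1_{B_l})\|\le e^{w'l}$, while $|B_l|\ge e^{vl}$. So $\|\lambda(\mu_l)\|\le e^{-\kappa l}$, and $\mu_l^{*k}(g)\le e^{-\kappa lk}$. It follows that for $n=|g|\ge1$ only $k\le Kn/l$ matters:
$$\sum_{k>Kn/l}\mu_l^{*k}(g)\le\sum_{k>Kn/l}e^{-\kappa lk}\le\frac{e^{-\kappa Kn}}{1-e^{-\kappa l}}=\frac{e^{-vn}}{1-e^{-\kappa l}}.$$

**Step 3: upper bound for few jumps, from $(\star)$.** Let $\varepsilon\in(0,1)$, and take $t\in(0,1]$ and $C$ from $(\star)$ for $s=v+\varepsilon$, $\delta=\varepsilon$. (Decreasing $t$ keeps the inequality, so $t\le1$ is allowed.) On $B_l$ we have $\phi_s\ge e^{-(v+\varepsilon)l}$, so $\mu_l\le e^{-vl}1_{B_l}\le e^{\varepsilon l}\phi_s$. Since $e^{\varepsilon l}/t\ge1$,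
$$\sum_{1\le k\le Kn/l}\mu_l^{*k}(g)\le\sum_{1\le k\le Kn/l}\big(e^{\varepsilon l}t^{-1}\big)^k\,t^k\phi_s^{*k}(g)\le e^{Kn(\varepsilon+\log(1/t)/l)}\,Ce^{-(v-\varepsilon)n}.$$
The error per jump is $e^{\varepsilon l}/t$, and there are at most $Kn/l$ jumps; the constant $1/t$ is harmless because $l$ is large. If $\log(1/t)/l\le\varepsilon$, Steps 2 and 3 together give
$$F_{\mu_l}(e,g)\le G_{\mu_l}(e,g)\le C_l\,e^{-(v-(1+2K)\varepsilon)|g|},$$
where the case $g=e$ is covered by enlarging $C_l$.

**Step 4: lower bound.** Any $g$ with $|g|=n$ is a product of $\lceil n/l\rceil$ elements of $B_l$. So, in any group,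
$$F_{\mu_l}(e,g)\ge|B_l|^{-\lceil n/l\rceil}\ge|B_l|^{-1}e^{-n\log|B_l|/l}. \tag{5}$$

**Step 5: conclusion.** By (5) we may take $\beta_l=\frac1l\log|B_l|\to v$. Since $K$ does not depend on $\varepsilon$, and Step 3 applies to all $l\ge l_0(\varepsilon)$, letting $\varepsilon\to0$ slowly with $l$ gives admissible $\alpha_l\to v$ (discard the finitely many $l$ for which the exponent is not positive or the bounds are not yet valid). So $\lambda_l^+/\lambda_l^-=\beta_l/\alpha_l\to1$. $\blacksquare$

## 6. Sphere intersections and submultiplicative weights: proof of Theorem 4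

By Theorem 3 we must verify $w<v$ and $(\star)$. Both follow from one construction: a weight $\psi$ of almost the right decay with $\psi*\psi\le D\psi$, so that all convolution powers are controlled at once. A pure exponential has no reason to satisfy this, since the geodesic midpoints alone contribute a factor of order $|g|$. A polynomial correction repairs it. The lemma does not use non-amenability.

**Lemma 4.** Assume $(\mathrm C_\sigma)$, with $\sigma\ge0$ not necessarily less than $v$ and, as we may, $b\ge0$. For $\sigma'>\sigma$ and $a=b+2$ put $\psi(g)=e^{-\sigma'|g|}(1+|g|)^{-a}$. Then $\psi*\psi\le D\psi$ for some constant $D\ge1$. Hence $0\le f\le M\psi$ implies $f^{*k}\le(DM)^k\psi$ for $k\ge1$. Moreover $\|\lambda(1_{B_l})\|\le D(1+l)^ae^{\sigma'l}$, so $w\le\sigma$.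

*Proof.* **Step 1: $\psi*\psi\le D\psi$.** Let $n=|g|$. Grouping the sum over $h$ by $i=|h|$, $j=|h^{-1}g|$, only pairs with $i+j\ge n$ occur, and by $(\mathrm C_\sigma)$
$$\psi*\psi(g)=\sum_{i,j}N(i,j;g)\frac{e^{-\sigma'(i+j)}}{(1+i)^a(1+j)^a}\le Ce^{-\sigma'n}\sum_{i+j\ge n}e^{-(\sigma'-\sigma)(i+j-n)}\frac{(1+\min(i,j))^{b-a}}{(1+\max(i,j))^a}.$$
Since $\max(i,j)\ge n/2$, we have $(1+\max(i,j))^{-a}\le2^a(1+n)^{-a}$. This factor comes out of the sum and rebuilds $\psi(g)$. What remains is a sum over pairs of $(1+\min(i,j))^{-2}e^{-(\sigma'-\sigma)(i+j-n)}$. For given values $\min(i,j)=m$ and $i+j-n=u$ there are at most two pairs, so it is at most $2\sum_{m,u\ge0}(1+m)^{-2}e^{-(\sigma'-\sigma)u}<\infty$, a bound that does not depend on $g$.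

**Step 2: powers.** By induction $\psi^{*k}\le D^{k-1}\psi$, so $f^{*k}\le M^k\psi^{*k}\le(DM)^k\psi$.

**Step 3: from return values to norms.** We need the formula of Kesten: for a finitely supported real $f$ with $f(g^{-1})=f(g)$, $\|\lambda(f)\|=\lim_k\big(f^{*2k}(e)\big)^{1/2k}$. Indeed $T=\lambda(f)$ is self-adjoint; let $\nu$ be the spectral measure of $\delta_e$. Then $f^{*2k}(e)=\langle T^{2k}\delta_e,\delta_e\rangle=\int\tau^{2k}\,d\nu(\tau)$, and the $2k$-th root tends to $\max\{|\tau|:\tau\in\operatorname{supp}\nu\}$. It remains to see that $\operatorname{supp}\nu$ is the whole spectrum. If $U$ is open with $\nu(U)=0$, the spectral projection $E$ of $U$ satisfies $E\delta_e=0$. Since $T$ commutes with right translations, so does $E$; these carry $\delta_e$ to every $\delta_g$. So $E\delta_g=0$ for all $g$, $E=0$, and $U$ misses the spectrum.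

Now $1_{B_l}\le(1+l)^ae^{\sigma'l}\psi$, because $\psi\ge e^{-\sigma'l}(1+l)^{-a}$ on $B_l$. Step 2 and $\psi(e)=1$ give $1_{B_l}^{*2k}(e)\le\big(D(1+l)^ae^{\sigma'l}\big)^{2k}$, hence the norm bound. So $w\le\sigma'$ for every $\sigma'>\sigma$, that is, $w\le\sigma$. $\square$

**Proof of Theorem 4. Step 1: $(\mathrm C_\sigma)$ with $\sigma<v$ implies Green-approximability.** Lemma 4 gives $w\le\sigma<v$. Apply Lemma 4 again with $\sigma'=v$, which is allowed as $v>\sigma$. For $s>v$ we have $\phi_s\le M_s\psi$ with $M_s=\sup_{n\ge0}e^{-(s-v)n}(1+n)^a<\infty$. Choose $t$ with $tDM_s<1$. Then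
$$\sum_{k\ge1}t^k\phi_s^{*k}\le\sum_{k\ge1}(tDM_s)^k\psi\le Ce^{-v|g|},$$
which gives $(\star)$ for every $\delta>0$. Theorem 3 applies.

**Step 2: hyperbolic groups satisfy $(\mathrm C_\sigma)$ for every $\sigma>v/2$, with $b=0$.** Recall that in the Cayley graph of a hyperbolic group there is $\delta_0$ such that geodesic triangles are $\delta_0$-thin: map a triangle to the tripod with the same side lengths; then points with the same image are within $\delta_0$ (Bridson–Haefliger, *Metric Spaces of Non-Positive Curvature*, III.H.1.17). For a tree $\delta_0=0$.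

Fix a geodesic $[e,g]$, let $n=|g|$, and let $|h|=i$, $d(h,g)=j$. The leg of the tripod at $h$ has length the Gromov product
$$r=(e|g)_h=\tfrac12(i+j-n).$$
The point of $[e,h]$ at distance $r$ from $h$ maps to the center, and so does the point $p\in[e,g]$ at distance $i-r=\frac12(i+n-j)$ from $e$. Hence $d(h,p)\le r+\delta_0$. The point $p$ depends only on $i,j,g$, not on $h$, and it lies within distance $1$ of some vertex. So all such $h$ lie in one ball of radius $r+\delta_0+1$, and for every $\eta>0$
$$N(i,j;g)\le|B_{r+\delta_0+1}|\le C_\eta\,e^{(v+\eta)(i+j-n)/2}.$$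
(If $i+j<n$, then $N=0$.) A non-elementary hyperbolic group contains a free group of rank $2$, so it is non-amenable and $v>0$. Taking $\eta<v$ gives $\sigma=(v+\eta)/2<v$, and Step 1 applies. Elementary groups are finite or virtually $\mathbb Z$, so $v=0$, and $(\mathrm C_\sigma)$ holds for every $\sigma>0$.

**Step 3: $(\mathrm C_\sigma)$ passes to $\ell^1$-products.** Let $(\Gamma_m,d_m)$, $m=1,2$, satisfy $(\mathrm C_{\sigma_m})$ with exponents $b_m\ge0$, and let $d$ be the word metric of $S_1\cup S_2$, so $|(x_1,x_2)|=|x_1|+|x_2|$. For $g=(x_1,x_2)$, $n_m=|x_m|$, $n=n_1+n_2$,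
$$N(i,j;g)=\sum_{\substack{i_1+i_2=i\\ j_1+j_2=j}}N_1(i_1,j_1;x_1)\,N_2(i_2,j_2;x_2).$$
In a nonzero term the triangle inequality gives $i_m+j_m\ge n_m$ and $|j_1-n_1|\le i_1$. So there are at most $1+i$ choices of $i_1$, and for each at most $1+2i$ choices of $j_1$. Exchanging roles through $|i_1-n_1|\le j_1$, there are also at most $(1+j)(1+2j)$ nonzero terms. Altogether their number is at most $2(1+\min(i,j))^2$. Since $\min(i_m,j_m)\le\min(i,j)$ and $i_m+j_m-n_m\ge0$, each term is at most $C(1+\min(i,j))^{b_1+b_2}e^{\max(\sigma_1,\sigma_2)(i+j-n)}$. Thus $(\mathrm C_{\max(\sigma_1,\sigma_2)})$ holds with $b=b_1+b_2+2$.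

**Step 4: growth of $\ell^1$-products, and conclusion.** The sphere of radius $n$ in the product has $\sum_{i=0}^n|S_i^1||S_{n-i}^2|$ elements, where $S_i^m$ is the sphere of $\Gamma_m$. As $|S_i^m|\le C_\eta e^{(v_m+\eta)i}$, this is at most $C(n+1)e^{(\max(v_1,v_2)+\eta)n}$. The ball of radius $n$ contains the $n$-balls of both factors. So the growth rate is $\max(v_1,v_2)$. By induction, a product of finitely many hyperbolic groups has $v=\max_mv_m$, which is positive if one factor is non-elementary. Since $v_m/2\le v/2<v$, Step 2 lets us take all $\sigma_m=\frac34v$, and by Step 3 (inductively) the product satisfies $(\mathrm C_{3v/4})$. It contains a non-elementary hyperbolic factor, so it is non-amenable. Step 1 applies. $\blacksquare$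

## 7. The sharp constant $4/3$ for symmetric walks: proof of Theorem 2

Let $F=F_r$, $q=2r-1\ge3$, with spheres $S_i^F$ and balls $B_i^F$. For $i\ge1$, $|S_i^F|=(q+1)q^{i-1}\le2q^i$, and $|B_i^F|=1+\frac{(q+1)(q^i-1)}{q-1}$, so
$$q^i\le|B_i^F|\le2q^i. \tag{6}$$
Hence $v=2\log q$. Recall $|(x,y)|=\max(|x|,|y|)$.

Theorem 1 gives only $5/4$ here. It loses because it bounds $G$ at each midpoint from below by the worst case $e^{-\beta|h|}$. Instead of a pointwise lower bound we now use the infinite total mass $\sum_gG(g)=\infty$, and we show that $\alpha>\frac32\log q$ would make the mass finite. The midpoints enter through $G^{*3}$, which will produce a sum of squares.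

**Step 1: a correlation estimate.** Let $\mu$ be symmetric and satisfy (3). By Lemma 3 with $p=3$, $\gamma=\alpha$, and (4),
$$G^{*3}(g)\le C(1+|g|)^2e^{-\alpha|g|}.$$
Let $i\ge1$ and $x,x'\in S_i^F$. Choose a letter $u$ different from the inverse of the last letter of $x$ and from the last letter of $x'$; there are $2r\ge4$ letters. Then $xux'^{-1}$ is reduced, so $|xux'^{-1}|=2i+1$. This is why the third factor is needed: $xx'^{-1}$ itself might be short. For every $y\in F$,
$$(x,y)\,(u,e)\,(x'^{-1},y^{-1})=(xux'^{-1},e),$$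
and different $y$ give different factorizations. Therefore
$$\sum_{y\in F}G(x,y)\,G(u,e)\,G(x'^{-1},y^{-1})\le G^{*3}(xux'^{-1},e)\le C(1+i)^2e^{-2\alpha i}.$$
Since $\mu$ is symmetric, $G(g^{-1})=G(g)$, so $G(x'^{-1},y^{-1})=G(x',y)$. This is the only use of symmetry. As $G(u,e)$ is bounded below over the finitely many letters,
$$\sum_{y\in F}G(x,y)G(x',y)\le C(1+i)^2e^{-2\alpha i}.$$

**Step 2: sum of squares and Cauchy–Schwarz.** Sum over $x,x'\in S_i^F$:
$$\sum_{y\in F}\Big(\sum_{x\in S_i^F}G(x,y)\Big)^2\le C(1+i)^2q^{2i}e^{-2\alpha i}.$$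
By Cauchy–Schwarz over the at most $2q^i$ elements $y\in B_i^F$,
$$\sum_{x\in S_i^F,\;y\in B_i^F}G(x,y)\le C(1+i)\,q^{3i/2}e^{-\alpha i}. \tag{7}$$
The same holds with the two factors exchanged.

**Step 3: the mass would be finite.** Every $g\ne e$ lies in $S_i^F\times B_i^F$ or in $B_i^F\times S_i^F$ with $i=|g|\ge1$. If $\alpha>\frac32\log q$, summing (7) and its mirror image over $i$ gives $\sum_gG(g)<\infty$, a contradiction. So $\alpha\le\frac32\log q$. By Lemma 2, $\beta\ge v=2\log q$. Hence $\lambda^+/\lambda^-=\beta/\alpha\ge4/3$.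

**Step 4: two bounds for the factor walk.** Now let $\mu_l$ be uniform on $B_l=B_l^F\times B_l^F$. Then $\mu_l^{*k}(x,y)=P_k(x)P_k(y)$ with $P_k=\big(1_{B_l^F}/|B_l^F|\big)^{*k}$. We claim that $F$ satisfies
$$N(i,j;x)\le2\,q^{(i+j-|x|)/2}, \tag{8}$$
that is, $(\mathrm C_\sigma)$ with $\sigma=\frac12\log q$ and $b=0$. Indeed, if $|h|=i$ and $|h^{-1}x|=j$, then $h$ branches off the segment $[e,x]$ at its vertex at distance $\frac12(i+|x|-j)$ from $e$, and lies at distance $\frac12(i+j-|x|)$ from that vertex. Count the sphere of this radius around it. Apply Lemma 4 in $F$ twice, with $a=2$.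

First, with $\sigma'=\log q$ we have $\psi(x)=q^{-|x|}(1+|x|)^{-2}$, and by (6) $P_1\le q^{-l}1_{B_l^F}\le(1+l)^2\psi$. So, with the $D$ of this application,
$$P_k(x)\le\big(D(1+l)^2\big)^kq^{-|x|}\qquad(k\ge1).$$
Second, let $\eta\in(0,\frac12\log q)$ and take $\sigma'=\frac12\log q+\frac\eta2$. The norm bound of Lemma 4 and $|B_l^F|\ge q^l$ give $\|\lambda(1_{B_l^F})\|/|B_l^F|\le e^{-(\frac12\log q-\eta)l}$ for $l$ large. So
$$P_k(y)\le e^{-(\frac12\log q-\eta)lk}\qquad\text{for all }y\in F.$$

**Step 5: $\alpha_l$ and $\beta_l$ for the ball measures.** Let $n=|x|\ge|y|$ with $n\ge1$; the case $|y|\ge|x|$ is the same. Use the first bound for the longer coordinate and the second for the shorter one. As $P_k(x)=0$ for $k<n/l$,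
$$G_{\mu_l}(e,(x,y))=\sum_{k\ge n/l}P_k(x)P_k(y)\le q^{-n}\sum_{k\ge n/l}\Theta_l^k,\qquad\Theta_l=D(1+l)^2e^{-(\frac12\log q-\eta)l}.$$
For $l$ large $\Theta_l<1$, and the right side is at most $C_l\,q^{-n}\Theta_l^{n/l}$, where $\frac1l\log\Theta_l\to-\frac12\log q+\eta$. So for $l$ large, $F_{\mu_l}\le G_{\mu_l}$ gives the upper bound of (3) with $\alpha_l=\frac32\log q-2\eta$ (adjusting the constant for $g=e$). By (5), the lower bound holds with $\beta_l=\frac1l\log|B_l|\to2\log q$. Letting $\eta\to0$ slowly with $l$, we obtain admissible constants with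
$$\limsup_l\frac{\beta_l}{\alpha_l}\le\frac{2\log q}{\frac32\log q}=\frac43.$$
Since $\mu_l$ is symmetric, Step 3 gives $\beta_l/\alpha_l\ge4/3$ for every $l$. So $\lambda_l^+/\lambda_l^-=\beta_l/\alpha_l\to4/3$. $\blacksquare$
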